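\title{Moore products of the forest automaton AF:\\ a counterexample and a decidable characterization}

\begin{abstract}
The three-state forest automaton $\mathrm{AF}$ tests whether every path from a root to a leaf contains a marked node. Gelle and Ivan conjectured that a short list of local conditions characterizes the nontrivial connected forest automata obtained from $\mathrm{AF}$ by Moore products, subautomata, homomorphic images and renamings. We show that the conjecture fails for an automaton with four states and two letters, and that both numbers are smallest possible. We then prove that the conjectured conditions become necessary and sufficient after adding one condition on the fixed points of translations. It follows that membership is decidable and that the conjecture holds for all automata whose core is a chain.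
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Forest automata}

All alphabets and all automata in this paper are finite. A \emph{forest} over an alphabet $\Sigma$ is a finite, possibly empty, sequence of trees, and a \emph{tree} is an expression $a(s)$ with $a\in\Sigma$ and $s$ a forest. We write $s+t$ for the concatenation of forests, and simply $a$ for the tree with a single node labeled $a$.

A \emph{forest automaton} over $\Sigma$ is a tuple $A=(Q,\Sigma,+,\varepsilon,\cdot)$, where $(Q,+,\varepsilon)$ is a finite monoid of \emph{states} and every letter $a\in\Sigma$ acts on $Q$ by a map $x\mapsto a\cdot x=ax$. The automaton reads a forest from the leaves to the roots and assigns to it a \emph{value}: the empty forest has value $\varepsilon$, and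
\[
v_A(a(s))=a\cdot v_A(s),\qquad v_A(s+t)=v_A(s)+v_A(t).
\]
The values of all forests form the \emph{connected part} $A^c$ of $A$, and the values of the nonempty forests form the \emph{core} of $A$. The automaton is \emph{connected} if $A=A^c$, and \emph{nontrivial} if $|Q|>1$. In a connected automaton the core consists of all sums of one or more states of the form $ax$.

A \emph{subautomaton} is a set of states that contains $\varepsilon$ and is closed under $+$ and all letters; $A^c$ is the least one. A \emph{homomorphism} between automata over the same alphabet is a map that preserves $+$, $\varepsilon$ and the action of every letter. A \emph{congruence} is an equivalence relation $\Theta$ on $Q$ compatible with $+$ and with every letter; the quotients $A/\Theta$ are, up to isomorphism, the homomorphic images of $A$. The \emph{renaming} of $A$ along a map $h:\Delta\to\Sigma$ is the automaton over $\Delta$ with the same monoid and $d\cdot x=h(d)\cdot x$.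

Let $A$ be an automaton over $\Sigma$ with states $Q$, let $B$ be an automaton over $\Delta$ with states $Q'$, and let $\alpha:\Sigma\times Q\to\Delta$ be any map, called the \emph{control function}. The \emph{Moore product} $A\times_\alpha B$ is the automaton over $\Sigma$ with states $Q\times Q'$, componentwise addition, neutral element $(\varepsilon,\varepsilon)$ and
\[
a\cdot(x,x')=\bigl(ax,\ \alpha(a,ax)\cdot x'\bigr).
\]
It runs $A$ first and $B$ second. Indeed, given a forest $s$, replace the label $a$ of each node by $\alpha(a,q)$, where $q$ is the value in $A$ of the subtree rooted at that node, and call the result $s^\alpha$. Induction on $s$ shows that the value of $s$ in $A\times_\alpha B$ is $(v_A(s),v_B(s^\alpha))$.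

\subsection{The automaton AF}

The automaton $\mathrm{AF}$ has the alphabet $\{0,1\}$ and the states $0<1<\varepsilon$, with $x+y=\min(x,y)$ and
\[
\delta\cdot\beta=\max(\delta,\beta),\qquad \delta\cdot\varepsilon=\delta\qquad(\delta,\beta\in\{0,1\}).
\]
A nonempty forest has value $1$ if every path from a root to a leaf contains a node labeled $1$, and value $0$ otherwise; this is again an induction on forests. Let $\langle\mathrm{AF}\rangle_M$ be the least class of forest automata that contains $\mathrm{AF}$ and is closed under Moore products, subautomata, homomorphic images and renamings. A Moore product with $\mathrm{AF}$ as second factor marks nodes according to what the first factor has computed and asks whether every path meets a marked node. So $\langle\mathrm{AF}\rangle_M$ measures what can be computed by nesting this one question, and it is natural to ask how to recognize its members from their tables.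

\subsection{The conjecture}

An automaton is a \emph{semilattice automaton} if $+$ is commutative and idempotent. Its states are then ordered by $x\le y\iff x+y=x$. In this order $+$ is the meet, $\varepsilon$ is the greatest element, and the sum of all states is the least element $\bot$. For states of the core we write $x\wedge y$ instead of $x+y$. Let $C$ be the core of $A$, and consider the following conditions, together called (K).
\begin{itemize}
\item[(K1)] $A$ is a semilattice automaton.
\item[(K2)] $A$ is \emph{positive}: $ax\neq\varepsilon$ for all $a\in\Sigma$, $x\in Q$.
\item[(K3)] $A$ is \emph{letter idempotent}: $a(ax)=ax$ for all $a\in\Sigma$, $x\in Q$.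
\item[(K4)] $a\varepsilon=a\bot$ for all $a\in\Sigma$.
\item[(K5)] $x\le ax$ for all $a\in\Sigma$, $x\in C$.
\item[(K6)] $x\le y\le ax$ implies $ay=ax$, for all $a\in\Sigma$, $x,y\in C$.
\end{itemize}
Each condition records a feature of $\mathrm{AF}$. Only the set of values of the trees of a forest matters; a new root can only raise the value of a nonempty forest; a leaf starts from the least value; and a letter reaches the same state when it starts from any state between $x$ and $ax$. It is known that every nontrivial connected member of $\langle\mathrm{AF}\rangle_M$ satisfies (K); a short proof is contained in Section~\ref{sec:necessity}. The question, posed in \cite{GI}, is whether the converse holds.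

\begin{quote}
\textbf{Conjecture} (\cite{GI}). \emph{A nontrivial connected forest automaton belongs to $\langle\mathrm{AF}\rangle_M$ if and only if it satisfies \textup{(K)}.}
\end{quote}

The smallest cases support the conjecture: see Example~\ref{ex:small} for cores with at most two elements and for three-element chains.

\subsection{Results}

Let $A_0$ be the semilattice automaton over $\{a,b\}$ with states $\varepsilon,u,v,\bot$, where $\bot<u<\varepsilon$, $\bot<v<\varepsilon$, the states $u$ and $v$ are incomparable (so $u+v=\bot$), and the letters act as follows:
\[
\begin{array}{c|cccc}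
 & \varepsilon & \bot & u & v\\ \hline
a & v & v & u & v\\
b & u & u & u & v
\end{array}
\]

\begin{theorem}\label{thm:counter}
The automaton $A_0$ is nontrivial and connected and satisfies \textup{(K)}, but $A_0\notin\langle\mathrm{AF}\rangle_M$. Hence the conjecture is false.
\end{theorem}

To state the missing condition, let $A$ be a connected semilattice automaton with core $C$. The core is closed under $\wedge$ and under all letters. For $Z\subseteq C$ let $\langle Z\rangle$ be the closure of $Z$ under $\wedge$ and all letters. A \emph{translation} is a finite, possibly empty, sequence of \emph{steps}, each of which is a map $z\mapsto az$ with $a\in\Sigma$ or a map $z\mapsto z\wedge c$ with $c\in C$. A translation $p$ acts on $C$ by performing its steps one after the other, and the elements $c$ that occur in its steps form the set $S(p)$ of its \emph{parameters}. We compose translations like maps: $qp$ consists of the steps of $p$ followed by those of $q$, so that $S(qp)=S(p)\cup S(q)$. In terms of forests, a translation describes a forest with a hole: its letters are the labels on the path from the hole to the root, and its parameters are the values of the forests that branch off from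 this path. We shall use without comment that $p$ maps $\langle Z\rangle$ into itself whenever $S(p)\subseteq\langle Z\rangle$.

\begin{itemize}
\item[(F)] If $p$ is a translation and $x,y\in C$ satisfy $p(x)=x$, $p(y)=y$, $y\le x$ and $y\in\langle S(p)\cup\{x\}\rangle$, then $x=y$.
\end{itemize}

Neither of the last two hypotheses can be dropped. In $\mathrm{AF}$ the empty translation fixes both core states; the pair $x=1$, $y=0$ satisfies $y\le x$, and the pair $x=0$, $y=1=1\cdot 0$ satisfies $y\in\langle\{x\}\rangle$.

\begin{theorem}\label{thm:main}
A nontrivial connected forest automaton belongs to $\langle\mathrm{AF}\rangle_M$ if and only if it satisfies \textup{(K)} and \textup{(F)}.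
\end{theorem}

\begin{corollary}\label{cor:decidable}
It is decidable whether a given connected forest automaton belongs to $\langle\mathrm{AF}\rangle_M$. Moreover, for a nontrivial connected member $A$ with core $C$ there are automata $A_1,\dots,A_k=A$ with $k\le|C|$ such that $A_1$ has two states $\varepsilon,\bot$ with all letters acting as the constant $\bot$, and each $A_{i+1}$ is a homomorphic image of a subautomaton of a Moore product $A_i\times_\alpha\mathrm{AF}$. Thus at most $|C|-1$ factors $\mathrm{AF}$ are needed over the two-state automaton.
\end{corollary}

\begin{corollary}\label{cor:chain}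
\begin{itemize}
\item[(i)] A nontrivial connected automaton that satisfies \textup{(K)} and whose core is a chain belongs to $\langle\mathrm{AF}\rangle_M$.
\item[(ii)] A connected automaton with four states that satisfies \textup{(K)} belongs to $\langle\mathrm{AF}\rangle_M$ if and only if its core is a chain. The conjecture has no counterexample with fewer than four states or with fewer than two letters.
\end{itemize}
\end{corollary}

Section~\ref{sec:triangular} gives a normal form for the members of $\langle\mathrm{AF}\rangle_M$ in which a state is a vector of bits. Section~\ref{sec:counter} uses it to prove Theorem~\ref{thm:counter} by hand, and Section~\ref{sec:necessity} extends the same argument to the necessity of (F). Section~\ref{sec:sufficiency} proves sufficiency by showing that a minimal congruence of the core loses exactly the information that one factor $\mathrm{AF}$ can restore. The corollaries are proved in Section~\ref{sec:consequences}.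

\section{Triangular automata}\label{sec:triangular}

We begin with two elementary lemmas.

\begin{lemma}\label{lem:values}
Let $A$ and $B$ be automata over $\Sigma$.
\begin{itemize}
\item[(a)] A homomorphism $\varphi:B\to A$ satisfies $\varphi(v_B(s))=v_A(s)$ for all forests $s$. In particular, it maps $B^c$ onto $A^c$ and the core of $B$ onto the core of $A$.
\item[(b)] If $v_B(s)=v_B(t)$ implies $v_A(s)=v_A(t)$ for all forests $s,t$, then $A^c$ is a homomorphic image of $B^c$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is an induction on $s$. In (b) the map $v_B(s)\mapsto v_A(s)$ is well defined and onto $A^c$, and it is a homomorphism because $v_B(s)+v_B(t)=v_B(s+t)$ and $a\cdot v_B(s)=v_B(a(s))$, and likewise in $A$.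
\end{proof}

\begin{lemma}\label{lem:redundant}
Let $A$ be a nontrivial connected automaton with core $C$ that satisfies \textup{(K1)}, \textup{(K4)}, \textup{(K5)} and \textup{(K6)}. Then $A$ satisfies \textup{(K)}, the set of states is the disjoint union of $C$ and $\{\varepsilon\}$, and $\bot\in C$.
\end{lemma}

\begin{proof}
Connectedness gives $Q=C\cup\{\varepsilon\}$, and $\bot\ne\varepsilon$ because $|Q|>1$; so $\bot\in C$. If $\varepsilon\in C$, then (K5) gives $a\varepsilon=\varepsilon$ for every letter $a$, so every forest has value $\varepsilon$ and $A$ is trivial. Hence $\varepsilon\notin C$, and (K2) follows since every state $ax$ lies in $C$. For $x\in C$ we have $x\le ax\le ax$, so $a(ax)=ax$ by (K6), and (K4) reduces the case $x=\varepsilon$ to $x=\bot$.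
\end{proof}

The definition of $\langle\mathrm{AF}\rangle_M$ allows the four operations in any order, so to prove that an automaton is not a member we need a normal form. In an iterated product of copies of $\mathrm{AF}$, the value of a nonempty forest is a vector of bits, and the control function of the $i$th factor sees the new values of the bits before it. This suggests the following definition.

\begin{definition}
A \emph{triangular automaton} $T$ of \emph{length} $n\ge0$ over $\Sigma$ is given by functions $f_i^a:\{0,1\}^{i-1}\to\{0,1\}$ for $a\in\Sigma$ and $1\le i\le n$. Its states are the vectors in $\{0,1\}^n$ and a neutral element $\varepsilon$; the sum of two vectors is their componentwise minimum; $a\cdot w=w'$, where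
\[
w'_i=\max\bigl(w_i,\ f_i^a(w'_1,\dots,w'_{i-1})\bigr)\qquad(i=1,\dots,n);
\]
and $a\cdot\varepsilon=a\cdot 0^n$, where $0^n=(0,\dots,0)$.
\end{definition}

Two properties are read off from the definition.
\begin{itemize}
\item[(T1)] A letter never lowers a bit: $w\le aw$ componentwise.
\item[(T2)] The first $l$ bits of $aw$ and of $w\wedge c$ depend only on $a$ or $c$ and on the first $l$ bits of $w$.
\end{itemize}
The automaton $\mathrm{AF}$ is triangular of length $1$, with $f_1^\delta=\delta$. The triangular automaton of length $0$ has two states, $\varepsilon$ and the empty vector $\bot$, and every letter acts as the constant $\bot$.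

\begin{proposition}\label{prop:normal}
Every triangular automaton belongs to $\langle\mathrm{AF}\rangle_M$. Conversely, for every $A\in\langle\mathrm{AF}\rangle_M$ over $\Sigma$ there is a triangular automaton $T$ over $\Sigma$ such that $A^c$ is a homomorphic image of $T^c$.
\end{proposition}

\begin{proof}
For the first statement we use induction on the length $n$. The partition $\{0,1\},\{\varepsilon\}$ is a congruence of $\mathrm{AF}$, since both letters send every state into $\{0,1\}$, and the triangular automaton of length $0$ over $\Sigma$ is a renaming of the quotient. For $n\ge1$ let $T'$ be the triangular automaton given by the functions $f_i^a$ with $i<n$, and put $\alpha(a,w)=f_n^a(w)$ for $w\in\{0,1\}^{n-1}$, with $\alpha(a,\varepsilon)$ arbitrary. In $T'\times_\alpha\mathrm{AF}$ we have $a\cdot(w,\beta)=(aw,\max(\beta,f^a_n(aw)))$ for $\beta\in\{0,1\}$, and $a\cdot(\varepsilon,\varepsilon)=(a0^{n-1},f_n^a(a0^{n-1}))$. So $(\varepsilon,\varepsilon)$ and the pairs $(w,\beta)$ form a subautomaton isomorphic to $T$.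

For the converse let $\mathcal K$ be the class of automata $A$ for which such a $T$ exists. It contains $\mathrm{AF}$, and we show that it is closed under the four operations. Let $\varphi:T^c\to A^c$ be an onto homomorphism, with $T$ of length $n$.

A subautomaton of $A$ has the connected part $A^c$. A homomorphism $A\to A'$ maps $A^c$ onto $A'^c$ by Lemma~\ref{lem:values}(a), and we compose it with $\varphi$. For a renaming along $h:\Delta\to\Sigma$, rename $T$ as well; the result is triangular, with the functions $f_i^{h(d)}$. Its connected part is contained in $T^c$, the map $\varphi$ respects the new actions, and Lemma~\ref{lem:values}(a) shows that it maps the connected part of the renamed $T$ onto that of the renamed $A$.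

It remains to treat a Moore product $A\times_\alpha B$. Let $\psi:T'^c\to B^c$ be an onto homomorphism, where $T'$ is triangular of length $m$ over the alphabet of $B$, with functions $g_i^d$. Let $R$ be the triangular automaton of length $n+m$ over $\Sigma$ whose first $n$ functions are those of $T$ and whose remaining functions are
\[
f^a_{n+i}(t,w_1,\dots,w_{i-1})=
\begin{cases}
g_i^{\alpha(a,\varphi(t))}(w_1,\dots,w_{i-1}) & \text{if } t\in T^c,\\
0 & \text{otherwise,}
\end{cases}
\]
for $t\in\{0,1\}^n$. Let $X$ consist of $\varepsilon$ and all vectors $(t,t')$ with $t\in T^c\setminus\{\varepsilon\}$ and $t'\in T'^c\setminus\{\varepsilon\}$. In $R$ we have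
\[
a\cdot(t,t')=(at,\ dt')\ \text{ with } d=\alpha(a,\varphi(at)),\qquad
a\cdot\varepsilon=(a\varepsilon,\ d\varepsilon)\ \text{ with } d=\alpha(a,\varphi(a\varepsilon)).
\]
So $X$ is closed under letters; it is also closed under $+$, hence a subautomaton of $R$. The map $\varepsilon\mapsto(\varepsilon,\varepsilon)$, $(t,t')\mapsto(\varphi(t),\psi(t'))$ preserves $+$, and the two formulas show that it preserves letters, because $\varphi(at)=a\varphi(t)$ and $\psi(dt')=d\psi(t')$, also for $t=t'=\varepsilon$. By Lemma~\ref{lem:values}(a) it maps $R^c=X^c$ onto $(A\times_\alpha B)^c$.
\end{proof}

\begin{example}\label{ex:small}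
Let $A$ be nontrivial and connected and satisfy (K). A letter is determined by its action on $C$, by (K4). If $|C|=1$, then $A$ is triangular of length $0$. If $C=\{\bot<x\}$, then every letter fixes $x$ and sends $\bot$ to $\bot$ or to $x$, so $A$ is a renaming of $\mathrm{AF}$. Let $C=\{\bot<m<x\}$. Every letter fixes $x$, and (K5), (K6) leave four possibilities for $(a\bot,am)$, namely $(\bot,m)$, $(m,m)$, $(\bot,x)$, $(x,x)$. Encode $\bot,m,x$ as $00,10,11$, and let $(f_1^a,f_2^a(w_1))$ be $(0,0)$, $(1,0)$, $(0,w_1)$, $(1,1)$ in the four cases. Then $A$ is the subautomaton $\{\varepsilon,00,10,11\}$ of a triangular automaton of length $2$. In all these cases $A\in\langle\mathrm{AF}\rangle_M$.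
\end{example}

\section{The counterexample}\label{sec:counter}

In $A_0$ the letter $a$ produces $v$ unless it reads $u$, and the letter $b$ produces $u$ unless it reads $v$. One of these two exceptions is easy to realize with bits.

\begin{example}\label{ex:half}
Let $H$ be the triangular automaton of length $2$ over $\{a,b\}$ with $f_1^a=0$, $f_2^a(w_1)=1-w_1$, $f^b_1=1$, $f_2^b(w_1)=0$:
\[
\begin{array}{c|ccccc}
 & \varepsilon & 00 & 10 & 01 & 11\\ \hline
a & 01 & 01 & 10 & 01 & 11\\
b & 10 & 10 & 10 & 11 & 11
\end{array}
\]
It is connected. With $\bot,u,v$ read as $00,10,01$, its table agrees with that of $A_0$ except that $b\cdot01=11$. The letter $a$ may leave the second bit alone when the first bit is set, but $b$ cannot leave the first bit alone when the second is set. Note that letters need not be monotone: $00\le10$, but $a\cdot00\not\le a\cdot 10$.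
\end{example}

The example suggests that the obstacle is the circular dependence between $u$ and $v$. To exclude every encoding, however long, we build two sequences of forests that $A_0$ keeps apart while a triangular automaton loses track of the difference, one bit at a time.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The automaton $A_0$ is connected, since $a\varepsilon=v$, $b\varepsilon=u$ and $u+v=\bot$; its core is $\{\bot,u,v\}$. By Lemma~\ref{lem:redundant} it suffices to check (K4), (K5) and (K6). The first two columns of the table agree, which is (K4). Both letters fix $u$ and $v$, and $\bot$ is least, which gives (K5). In (K6), if $x\in\{u,v\}$, then the letter fixes $x$ and the hypothesis forces $y=x$. If $x=\bot$ and the letter is $a$, then $y\in\{\bot,v\}$ and $ay=v=a\bot$. If $x=\bot$ and the letter is $b$, then $y\in\{\bot,u\}$ and $by=u=b\bot$.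

For a forest $s$ put $\pi(s)=b+b(a+a(s))$, and define
\[
s_0=b,\qquad t_0=a+b,\qquad s_{k+1}=\pi(s_k),\qquad t_{k+1}=\pi(t_k).
\]
In $A_0$ the leaves $a$ and $b$ have the values $v$ and $u$, so $\pi$ acts on the core as the translation $p(z)=u\wedge b(v\wedge az)$, and
\begin{equation}\label{eq:p}
p(u)=u\wedge b(v\wedge u)=u\wedge b\bot=u,\qquad
p(\bot)=u\wedge b(v\wedge v)=u\wedge v=\bot .
\end{equation}
Hence $s_k$ has value $u$ and $t_k$ has value $\bot$ in $A_0$, for all $k$.

Now let $T$ be a triangular automaton of length $n$ over $\{a,b\}$, and let $\hat u=b\varepsilon$ and $\hat v=a\varepsilon$ be the values of the two leaves in $T$. We claim that $v_T(s_k)$ and $v_T(t_k)$ agree in the first $l$ bits whenever $k\ge l$. This is trivial for $l=0$. Let $1\le l\le n$ and $k\ge l$; by induction $v_T(s_{k-1})$ and $v_T(t_{k-1})$ agree in the first $l-1$ bits. To pass from $k-1$ to $k$ we apply $a$, meet with $\hat v$, apply $b$, and meet with $\hat u$. By (T2) the two vectors agree in the first $l-1$ bits after each of these four steps. If $\hat v_l=0$, then after the second step both vectors have bit $l$ equal to $0$; they now agree in the first $l$ bits, and by (T2) they continue to do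 so. If $\hat u_l=0$, the same happens at the fourth step. If $\hat u_l=\hat v_l=1$, then $v_T(s_0)=\hat u$ and $v_T(t_0)=\hat u\wedge\hat v$ have bit $l$ equal to $1$, and no step ever lowers it, by (T1). This proves the claim.

Thus $v_T(s_n)=v_T(t_n)$, whereas $v_{A_0}(s_n)\neq v_{A_0}(t_n)$. By Lemma~\ref{lem:values}(a) there is no homomorphism from $T^c$ to $A_0$, and Proposition~\ref{prop:normal} gives $A_0\notin\langle\mathrm{AF}\rangle_M$.
\end{proof}

The proof used two things: the translation $p$ fixes both $u$ and $\bot$, and both are built from the parameters $u,v$ of $p$. This is a failure of (F), with $x=u$ and $y=\bot=u\wedge v$.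

\section{Necessity of (K) and (F)}\label{sec:necessity}

We verify (K) and (F) for triangular automata and then show that they pass to homomorphic images. The first lemma is the bit argument of Section~\ref{sec:counter} in general form: a parameter with bit $0$ erases the past of that bit, and if there is no such parameter, the bit is $1$ from the start.

\begin{lemma}\label{lem:erase}
Let $T$ be triangular of length $n$, and let $p$ be a translation of the core of $T^c$. Then $p^n(X)=p^n(Y)$ for all $X,Y\in\langle S(p)\rangle$.
\end{lemma}

\begin{proof}
We show by induction on $l$ that $p^k(X)$ and $p^k(Y)$ agree in the first $l$ bits for $k\ge l$. Let $1\le l\le n$ and $k\ge l$. Apply the steps of $p$ to $p^{k-1}(X)$ and $p^{k-1}(Y)$; by induction and (T2), the two vectors agree in the first $l-1$ bits after each step. If some parameter $c$ has $c_l=0$, they agree in the first $l$ bits after the meet with $c$, and by (T2) also after all later steps. Otherwise the vectors with bit $l$ equal to $1$ include $S(p)$ and are closed under $\wedge$ and, by (T1), under letters. So they include $\langle S(p)\rangle$, which contains $p^k(X)$ and $p^k(Y)$.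
\end{proof}

\begin{lemma}\label{lem:triangularKF}
If $T$ is a triangular automaton over a nonempty alphabet, then $T^c$ is nontrivial and satisfies \textup{(K)} and \textup{(F)}.
\end{lemma}

\begin{proof}
The core of $T^c$ is a nonempty set of vectors with the componentwise order, so $T^c$ is nontrivial, (K1) holds, and (K5) is (T1). We prove (K6) for arbitrary vectors $x\le y\le w=ax$. Let $w'=ay$ and suppose that $w'_j=w_j$ for $j<i$. Put $\gamma=f_i^a(w_1,\dots,w_{i-1})$. Then $w_i=\max(x_i,\gamma)\le\max(y_i,\gamma)=w'_i$, and $w'_i\le w_i$ because $y_i\le w_i$ and $\gamma\le w_i$. Hence $w'=w$. For (K4), the least element $\bot$ of $T^c$ is a vector with $0^n\le\bot\le a\varepsilon=a0^n$, so $a\bot=a0^n=a\varepsilon$. Lemma~\ref{lem:redundant} now gives (K).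

Let $p,x,y$ satisfy the hypotheses of (F), and let $g(z)=p(z)\wedge x$. Then $S(g)=S(p)\cup\{x\}$, so $x,y\in\langle S(g)\rangle$, and $g$ fixes $x$ and $y$ because $y\le x$. Lemma~\ref{lem:erase} gives $x=g^n(x)=g^n(y)=y$.
\end{proof}

The next lemma serves both directions of Theorem~\ref{thm:main}. The difficulty is that a fixed point in the image need not have a fixed preimage. Finiteness provides periodic preimages, and (F) applies to powers of a translation since they have the same parameters.

\begin{lemma}\label{lem:images}
Let $\varphi:A\to A'$ be an onto homomorphism of nontrivial connected automata. If $A$ satisfies \textup{(K)} and \textup{(F)}, then so does $A'$.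
\end{lemma}

\begin{proof}
Let $C$ and $C'=\varphi(C)$ be the cores. The map $\varphi$ is onto and preserves $+$, so (K1) holds in $A'$, $\varphi$ is monotone, and $\varphi(\bot)$ is the least element of $A'$; thus (K4) and (K5) hold in $A'$. For (K6) let $x'\le y'\le ax'$ in $C'$ and choose preimages $x,y\in C$. Put $x_1=x\wedge y$ and $y_1=y\wedge ax_1$. Then $\varphi(x_1)=x'\wedge y'=x'$ and $\varphi(y_1)=y'\wedge ax'=y'$. Since $x_1\le y$ and $x_1\le ax_1$, we have $x_1\le y_1\le ax_1$, so $ay_1=ax_1$ and $ay'=ax'$. Lemma~\ref{lem:redundant} gives (K) for $A'$.

Let $p',x',y'$ satisfy the hypotheses of (F) in $A'$. Choose a preimage in $C$ of each parameter of $p'$, and let $p$ be the translation of $C$ obtained by substituting these preimages, so that $\varphi p=p'\varphi$ on $C$ and $\varphi(S(p))=S(p')$. Since $p'(x')=x'$, the map $p$ sends the finite nonempty set $C\cap\varphi^{-1}(x')$ into itself. So there are $x\in C$ and $k\ge1$ with $\varphi(x)=x'$ and $p^k(x)=x$. Let $g(z)=p^k(z)\wedge x$; then $g(x)=x$ and $S(g)=S(p)\cup\{x\}$. As $\varphi$ preserves $\wedge$ and letters, it maps $\langle S(g)\rangle$ onto $\langle S(p')\cup\{x'\}\rangle$, so the set $Y=\langle S(g)\rangle\cap\varphi^{-1}(y')$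 is not empty. For $z\in Y$ we have $\varphi(g(z))=p'^k(y')\wedge x'=y'$, hence $g(Y)\subseteq Y$. So there are $y\in Y$ and $j\ge1$ with $g^j(y)=y$, and $y\le x$ because $y$ lies in the image of $g$. Condition (F) for $g^j,x,y$ gives $x=y$, and therefore $x'=y'$.
\end{proof}

\begin{proposition}\label{prop:necessity}
Every nontrivial connected member of $\langle\mathrm{AF}\rangle_M$ satisfies \textup{(K)} and \textup{(F)}.
\end{proposition}

\begin{proof}
A nontrivial connected automaton has a nonempty alphabet. Combine Proposition~\ref{prop:normal} with Lemmas~\ref{lem:triangularKF} and~\ref{lem:images}.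
\end{proof}

\section{Sufficiency of (K) and (F)}\label{sec:sufficiency}

Throughout this section $A$ is a nontrivial connected automaton over $\Sigma$ that satisfies (K) and (F), with core $C$ and $|C|\ge2$. A \emph{congruence of $C$} is an equivalence relation on $C$ compatible with $\wedge$ and all letters. Among the congruences of $C$ other than equality we fix a minimal one, $\Theta$; it exists because $C$ is finite and $C\times C$ is such a congruence. Adding the class $\{\varepsilon\}$ turns $\Theta$ into a congruence of $A$, because $C$ is closed under $+$ and letters and $z+\varepsilon=z$. We write $[z]$ for the class of $z$. Our aim is the following statement.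

\begin{proposition}\label{prop:step}
There is a control function $\alpha$ such that $A$ is a homomorphic image of the connected part of $(A/\Theta)\times_\alpha\mathrm{AF}$.
\end{proposition}

The second factor contributes one bit, and this bit has to tell the elements of a $\Theta$-class apart. So we must first show that every class has at most two elements, and that $\wedge$ and the letters treat the two elements like the states $0$ and $1$ of $\mathrm{AF}$. This is done in Sections~\ref{sub:pair} and~\ref{sub:classes} and uses only (K1) and (F). The other parts of (K) enter in Section~\ref{sub:bit}, where $\alpha$ is defined.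

\subsection{A pair reachable from all others}\label{sub:pair}

A \emph{$\Theta$-pair} is a pair $(s,t)\in\Theta$ with $s\ne t$. A translation $p$ \emph{separates} $s$ and $t$ if $p(s)\ne p(t)$, and $p$ is \emph{separating} if it separates some $\Theta$-pair. Translations preserve $\Theta$, so a translation that separates a $\Theta$-pair maps it to a $\Theta$-pair. We recall Mal'cev's description of generated congruences, together with its consequence for a minimal congruence.

\begin{lemma}\label{lem:malcev}
Let $(s,t)$ be a $\Theta$-pair. Then $\Theta$ is the equivalence relation generated by the pairs $(q(s),q(t))$, where $q$ ranges over all translations. If $e$ is a separating translation, then $eq$ separates $s$ and $t$ for some translation $q$.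
\end{lemma}

\begin{proof}
Let $\sim$ be the equivalence relation generated by these pairs. It is contained in $\Theta$ and contains $(s,t)$. Each step maps generating pairs to generating pairs and so preserves $\sim$. Hence $\sim$ is a congruence: if $z\sim z'$ and $w\sim w'$, then $z\wedge w\sim z'\wedge w\sim z'\wedge w'$. By minimality $\sim$ equals $\Theta$. If $eq(s)=eq(t)$ for all $q$, then the equivalence relation $e(z)=e(z')$ contains all generating pairs, hence $\Theta$, and $e$ is not separating.
\end{proof}

Condition (F) speaks about one pair $y\le x$, while $\Theta$ may have many pairs. We therefore look for one pair onto which all others can be mapped. To find it we shrink $C$ by a translation as far as possible without identifying all $\Theta$-pairs.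

\begin{lemma}\label{lem:pair}
There is a $\Theta$-pair $(y,x)$ with $y<x$ such that for every $\Theta$-pair $(s,t)$ some translation $r$ satisfies $\{r(s),r(t)\}=\{y,x\}$.
\end{lemma}

\begin{proof}
The empty translation is separating. Let $N$ be the least value of $|e(C)|$ for a separating translation $e$.

\emph{A smallest image with a greatest element.} Let $e_0$ be separating with $|e_0(C)|=N$, and let $(s_0,t_0)$ be a $\Theta$-pair with $e_0(s_0)\ne e_0(t_0)$, named so that $e_0(s_0)\not\le e_0(t_0)$. Put $x=e_0(s_0)$, $y=e_0(t_0)\wedge x$, $g(z)=e_0(z)\wedge x$ and $U=g(C)$. Then $g(s_0)=x$ and $g(t_0)=y<x$. So $(y,x)$ is a $\Theta$-pair in $U$, the element $x$ is the greatest element of $U$, and $|U|\le N$.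

\emph{A retraction onto $U$.} By Lemma~\ref{lem:malcev} there is $q$ such that $gq$ separates $x$ and $y$. Then $gqg$ separates $s_0$ and $t_0$, so its image $gq(U)\subseteq U$ has at least $N$ elements. Hence $gq$ permutes $U$, and a power $e=(gq)^k$ with $k\ge1$ is the identity on $U$ and satisfies $e(C)=U$. In particular $e$ is separating.

\emph{The set $\{y,x\}$ is the only $\Theta$-pair in $U$, up to order.} For $m\in U$ let $h_m(z)=e(z\wedge m)$. Suppose that $h_m$ separates a $\Theta$-pair in $U$. Then $h_me$ is separating and has the image $h_m(U)\subseteq U$, so $h_m$ permutes $U$, and some power $h_m^j$ with $j\ge1$ fixes $m$ and $x$. Since $m\le x$ and $m$ is a parameter of $h_m^j$, condition (F) gives $m=x$. Now let $s,t\in U\setminus\{x\}$ with $(s,t)\in\Theta$. Neither $h_s$ nor $h_t$ separates $s$ and $t$, so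
\[
s=h_s(s)=h_s(t)=e(s\wedge t)=h_t(s)=h_t(t)=t .
\]
Thus every $\Theta$-pair in $U$ contains $x$, and its other element is $\Theta$-related to $y$ and different from $x$, hence equal to $y$.

Finally, let $(s,t)$ be any $\Theta$-pair. Lemma~\ref{lem:malcev} gives $q'$ such that $r=eq'$ separates $s$ and $t$. Then $(r(s),r(t))$ is a $\Theta$-pair in $U$.
\end{proof}

Fix a pair $y<x$ as in Lemma~\ref{lem:pair}. A translation that keeps $x$ and $y$ apart can be undone.

\begin{lemma}\label{lem:undo}
If $p$ separates $x$ and $y$, then there is a translation $p'$ with $p'p(x)=x$ and $p'p(y)=y$.
\end{lemma}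

\begin{proof}
By Lemma~\ref{lem:pair} there is $p'$ with $\{p'p(x),p'p(y)\}=\{x,y\}$. If $p'p$ interchanged $x$ and $y$, then $(p'p)^2$ would fix both, and $y=p'p(x)\in\langle S(p'p)\cup\{x\}\rangle$, contrary to (F).
\end{proof}

All further uses of (F) can be collected in one statement. Call $c\in C$ \emph{admissible} if it is a parameter of some translation that separates $x$ and $y$, and let $W$ be the closure of the set of admissible elements under $\wedge$ and letters. The step $z\mapsto z\wedge x$ fixes $x$ and $y$, so $x\in W$. Moreover,
\begin{equation}\label{eq:W}
\text{if $rp$ separates $x$ and $y$, then } p(W)\subseteq W \text{ and } r(W)\subseteq W,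
\end{equation}
since all parameters of $r$ and $p$ are then admissible.

\begin{lemma}\label{lem:W}
$y\notin W$.
\end{lemma}

\begin{proof}
For each admissible $c$ choose $p_c$ with parameter $c$ that separates $x$ and $y$, and $p_c'$ as in Lemma~\ref{lem:undo}. The composition $G$ of the finitely many translations $p_c'p_c$, in any order, fixes $x$ and $y$ and has every admissible element as a parameter. So $W\subseteq\langle S(G)\rangle$, and $y\in W$ would contradict (F).
\end{proof}

\subsection{The classes of $\Theta$}\label{sub:classes}

Let $R$ be the set of all pairs $(p(y),p(x))$, where $p$ separates $x$ and $y$. First components of pairs in $R$ are called \emph{bottoms}, second components \emph{tops}. If $(y_1,x_1)\in R$ and $r$ is a translation, then $r(y_1)=r(x_1)$ or $(r(y_1),r(x_1))\in R$. By Lemma~\ref{lem:malcev}, $\Theta$ is the equivalence relation generated by $R$. Let $V$ be the set of all $z\in C$ with $z\ge x_1$ for some top $x_1$.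

\begin{lemma}\label{lem:classes}
\begin{itemize}
\item[(a)] Every top lies in $W$, and no bottom lies in $W$.
\item[(b)] If $(y_1,x_1),(y_2,x_2)\in R$, then $x_1\wedge y_2=y_1\wedge y_2$. In particular $y_1<x_1$.
\item[(c)] $V\subseteq W$.
\item[(d)] Every $\Theta$-class in $C$ with more than one element has the form $L=\{y_L,x_L\}$, where $y_L<x_L$, $y_L$ is a bottom and $x_L$ is a top.
\end{itemize}
\end{lemma}

\begin{proof}
Let $(y_1,x_1)=(p(y),p(x))\in R$, and take $p'$ as in Lemma~\ref{lem:undo}.

(a) By \eqref{eq:W}, both $p$ and $p'$ map $W$ into itself. So $x_1=p(x)\in W$, and $y_1\in W$ would give $y=p'(y_1)\in W$, contrary to Lemma~\ref{lem:W}.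

(b) If the equation fails, then $z\mapsto p(z)\wedge y_2$ separates $x$ and $y$, so the bottom $y_2$ is admissible, contrary to (a). For $(y_2,x_2)=(y_1,x_1)$ the equation reads $x_1\wedge y_1=y_1$.

(c) If $z_0\ge x_1$, then $z_0\ge y_1$ by (b), and $z\mapsto p(z)\wedge z_0$ maps $y,x$ to $y_1,x_1$. So $z_0$ is admissible.

(d) The classes of $\Theta$ are the connected components of the graph on $C$ whose edges are the pairs in $R$. By (a), no element is both a top and a bottom, so tops and bottoms alternate along every path. A top is joined to only one bottom: if $(y_1,x_1),(y_2,x_1)\in R$, then (b) gives $y_2=x_1\wedge y_2=y_1\wedge y_2\le y_1$, and $y_1\le y_2$ by symmetry. Hence a class $L$ with more than one element contains exactly one bottom $y_L$, and $(y_L,t)\in R$ for every other $t\in L$.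

Suppose that $L$ contains two tops $s\ne t$. By Lemma~\ref{lem:pair} we may name them so that $r(s)=y$ and $r(t)=x$ for some translation $r$. Since $(y_L,s)\in R$, either $r(y_L)=y$ or $(r(y_L),y)\in R$. The second case would make $y$ a top, although $y\notin W$; so $r(y_L)=y$. Write $(y_L,t)=(q(y),q(x))$. Then $rq$ fixes $y$ and $x$, so $r(W)\subseteq W$ by \eqref{eq:W}. But $s\in W$ by (a), and therefore $y=r(s)\in W$, a contradiction.
\end{proof}

\begin{remark}
The automaton $A_0$ shows what fails without (F). In its core, $a$ maps $\{\bot,u\}$ to $\{v,u\}$, $b$ maps $\{\bot,v\}$ to $\{u,v\}$, and the meets with $u$ and $v$ map $\{u,v\}$ to $\{u,\bot\}$ and $\{\bot,v\}$. So $\Theta$ has a single class with three elements, and $(y,x)=(\bot,u)$ has the property of Lemma~\ref{lem:pair}. But the letter $a$ followed by the meet with $v$ maps $(\bot,u)$ to $(v,\bot)$, so that $\bot$ is both a bottom and a top.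
\end{remark}

\subsection{Restoring the lost bit}\label{sub:bit}

We want the factor $\mathrm{AF}$ to compute, for each nonempty forest $s$, a bit $\beta(s)$ that is $1$ when $v_A(s)$ is a top and $0$ when $v_A(s)$ is a bottom. The bit of a concatenation is the minimum of the bits, and $z\wedge x_L=x_L$ for $z\ge x_L$. So the bit has to be $1$ on all of $V$, and then, since letters do not lower it, on everything generated by $V$; Lemma~\ref{lem:classes} guarantees that this does no harm. The control function sees a letter $a$ and the class $L$ of the new state. If $L$ is a singleton, it knows the state and marks the node when the state is in $V$. If $L=\{y_L,x_L\}$, it may mark the node only when the new state cannot be $y_L$. By (K3) the new state is fixed by $a$, so marking is safe when $a$ maps $y_L$ to $x_L$. Accordingly, for $a\in\Sigma$ and a class $L\subseteq C$ we define $\alpha(a,L)\in\{0,1\}$ by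
\[
\alpha(a,L)=1\iff
\begin{cases}
l\in V & \text{if } L=\{l\},\\
ay_L=x_L & \text{if } L=\{y_L,x_L\},
\end{cases}
\]
and we put $\alpha(a,\{\varepsilon\})=0$; this last value is never used.

\begin{example}
Take for $A$ the automaton $H$ of Example~\ref{ex:half}, which satisfies (K) and (F) by Lemma~\ref{lem:triangularKF}. By (T2) the partition $L_0=\{00,01\}$, $L_1=\{10,11\}$ is a congruence of the core. It is minimal, since $b$ maps $L_0$ onto $L_1$ and the meet with $01$ maps $L_1$ onto $L_0$. The bottoms are $00,10$ and $V=\{01,11\}$. The table gives $\alpha(a,L_0)=1$ and $\alpha(a,L_1)=\alpha(b,L_0)=\alpha(b,L_1)=0$. This recovers the functions $f_2^a$ and $f^b_2$.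
\end{example}

Let $B=(A/\Theta)\times_\alpha\mathrm{AF}$. The value of a forest $s$ in $B$ has the form $([v_A(s)],\beta(s))$. For nonempty forests $\beta$ takes values in $\{0,1\}$, and $\beta(s_1+s_2)=\min(\beta(s_1),\beta(s_2))$ for nonempty $s_1,s_2$. For a tree $s=a(s')$ with $z=v_A(s)$ we have $\beta(s)=\alpha(a,[z])$ if $s'$ is empty, and $\beta(s)=\max(\beta(s'),\alpha(a,[z]))$ otherwise.

\begin{lemma}\label{lem:bit}
Let $s$ be a nonempty forest and $z=v_A(s)$. If $\beta(s)=1$, then $z\in W$. If $\beta(s)=0$, then $z\notin V$.
\end{lemma}

\begin{proof}
We use induction on $s$. Let $s=s_1+s_2$ with $s_1,s_2$ nonempty, of values $z_1,z_2$, so that $z=z_1\wedge z_2$. If $\beta(s)=1$, then $z_1,z_2\in W$ and so $z\in W$. If $\beta(s)=0$, then $\beta(s_i)=0$ for some $i$, so $z_i\notin V$; as $V$ is upward closed and $z\le z_i$, also $z\notin V$.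

Let $s=a(s')$. Put $z'=v_A(s')$ if $s'$ is nonempty and $z'=\bot$ if $s'$ is empty. In both cases $z'\in C$ and $z=az'$, by (K4) in the second case. Let $L=[z]$.

Suppose $\beta(s)=1$. If $s'$ is nonempty and $\beta(s')=1$, then $z'\in W$ and $z=az'\in W$. Otherwise $\alpha(a,L)=1$, and we show that $z\in V$, which suffices by Lemma~\ref{lem:classes}(c). For a singleton $L$ this is the definition of $\alpha$. If $L=\{y_L,x_L\}$, then $ay_L=x_L\neq y_L$, while $az=z$ by (K3); so $z=x_L\in V$.

Suppose $\beta(s)=0$ and $z\in V$. Then $\alpha(a,L)=0$, so $L$ is not a singleton. By Lemma~\ref{lem:classes}(a) and (c), $z$ is not a bottom. Hence $z=x_L$ and $ay_L\ne x_L$. If $z'\le y_L$, then $z'\le y_L\le az'$, and (K6) gives $ay_L=az'=x_L$, a contradiction. So $z'\not\le y_L$; in particular $z'\ne\bot$, the forest $s'$ is nonempty, $\beta(s')=0$, and $z'\notin V$ by induction. On the other hand, $z'\le az'=x_L$ by (K5), so $z'=z'\wedge x_L$ is $\Theta$-related to $z'\wedge y_L<z'$. By Lemma~\ref{lem:classes}(d), $z'$ is the top of its class, and so $z'\in V$, a contradiction.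
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:step}]
By Lemma~\ref{lem:values}(b) it suffices to show that $v_B(s)=v_B(t)$ implies $v_A(s)=v_A(t)$. Let $z=v_A(s)$ and $z'=v_A(t)$; then $[z]=[z']$ and $\beta(s)=\beta(t)$. Suppose $z\neq z'$. Then the common class is not $\{\varepsilon\}$, so both forests are nonempty, and by Lemma~\ref{lem:classes}(d) one of $z,z'$ is a bottom and the other is a top. By Lemma~\ref{lem:bit} the common bit is not $1$, since a bottom is not in $W$, and it is not $0$, since a top is in $V$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]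
Necessity is Proposition~\ref{prop:necessity}. For sufficiency let $A$ be nontrivial and connected with (K) and (F); we use induction on $|C|$. If $|C|=1$, then $A$ is the triangular automaton of length $0$, which is a member by Proposition~\ref{prop:normal}. If $|C|\ge2$, choose $\Theta$ as above. The quotient $A/\Theta$ is nontrivial and connected, its core $C/\Theta$ is smaller than $C$, and it satisfies (K) and (F) by Lemma~\ref{lem:images}. By induction $A/\Theta\in\langle\mathrm{AF}\rangle_M$, and Proposition~\ref{prop:step} gives $A\in\langle\mathrm{AF}\rangle_M$.
\end{proof}

\begin{remark}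
For a nontrivial connected automaton with (K), condition (F) is equivalent to the statement that every translation $p$ has at most one fixed point in $\langle S(p)\rangle$. This statement implies (F) when applied to $z\mapsto p(z)\wedge x$. Conversely, (F) makes $A$ an image of some $T^c$ with $T$ of length $n$; lifting the parameters of $p$ as in the proof of Lemma~\ref{lem:images} and applying Lemma~\ref{lem:erase}, we see that $p^n$ is constant on $\langle S(p)\rangle$.
\end{remark}

\section{Decidability, chains and minimality}\label{sec:consequences}

\begin{proof}[Proof of Corollary~\ref{cor:decidable}]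
A trivial automaton is a member, being a renaming of the one-state quotient of $\mathrm{AF}$. For a nontrivial connected automaton we apply Theorem~\ref{thm:main}. The core can be computed and (K) checked from the tables. Condition (F) depends on a translation $p$ only through the map $C\to C$ that it induces and the set $S(p)$. The pairs of this kind form a subset of the finite set $C^C\times 2^C$, namely the closure of $(\mathrm{id},\emptyset)$ under the operations $(p,S)\mapsto(ap,S)$ and $(p,S)\mapsto(p\wedge c,S\cup\{c\})$, and this closure is computable. The automata $A_k,A_{k-1},\dots,A_1$ are the successive quotients in the proof of Theorem~\ref{thm:main}; each has a smaller core than the one before, so $k\le|C|$.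
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:chain}]
(i) By Theorem~\ref{thm:main} it suffices to verify (F). On a chain, letters are monotone: if $z\le z'$, then either $z'\le az$ and $az'=az$ by (K6), or $az<z'\le az'$ by (K5). Suppose that $p,x,y$ satisfy the hypotheses of (F) with $y<x$. Let $c_0$ be the least element of $S(p)\cup\{x\}$. The elements $\ge c_0$ are closed under $\wedge$ and, by (K5), under letters, so $y\ge c_0$. As $y<x$, the element $c_0$ is a parameter of $p$.

Let $x^j$ and $y^j$ be the images of $x$ and $y$ under the first $j$ steps of $p$. All steps are monotone, so $y^j\le x^j$, and $y^j\ne x^j$ because $p(y)\neq p(x)$. If step $j$ is the meet with $c$, then $y^{j-1}\ge c$ would give $y^j=x^j=c$. Since $C$ is a chain, $y^{j-1}<c$ and $y^j=y^{j-1}$. If step $j$ is a letter, then $y^j\ge y^{j-1}$. Hence $y^j\ge y$ for all $j$. At a step $j$ that meets with $c_0$ we obtain $y\le y^{j-1}<c_0\le y$, a contradiction.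

(ii) Let $A$ be connected with four states and (K), so that $|C|=3$ by Lemma~\ref{lem:redundant}. If $C$ is a chain, (i) applies. Otherwise $C=\{\bot,u,v\}$ with $u,v$ incomparable and $u\wedge v=\bot$. The elements $u$ and $v$ are maximal in $C$, so every letter fixes them, by (K5). Take a forest of value $u$ with the least number of nodes. Each of its trees has a value $\ge u$ in $C$, that is, the value $u$, so the forest is a single tree $b(s)$ for some letter $b$, and $z=v_A(s)\ne u$. Also $z\neq v$, since $bv=v$. So $z\in\{\varepsilon,\bot\}$, and $b\bot=u$ by (K4). Interchanging $u$ and $v$, we find a letter $a$ with $a\bot=v$. The computation \eqref{eq:p} uses only $a\bot=v$, $b\bot=u$, $au=u$, $bv=v$ and $u\wedge v=\bot$, so it holds in $A$. Thus (F) fails for $p(z)=u\wedge b(v\wedge az)$, $x=u$, $y=\bot$, and $A\notin\langle\mathrm{AF}\rangle_M$.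

By Proposition~\ref{prop:necessity}, a counterexample to the conjecture is a nontrivial connected automaton with (K) that is not a member, and by (i) its core is not a chain. With at most three states we have $|C|\le2$, and a semilattice with at most two elements is a chain. With no letter the automaton is trivial. With a single letter $a$, the set $\{\varepsilon,a\varepsilon\}$ is a subautomaton by (K1) and (K3), so $|C|=1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GI}
Kitti Gelle and Szabolcs Ivan,
\emph{Algebraic Characterization of Forest Logics},
arXiv:1506.03843 (2015).

\end{thebibliography}
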